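# Bodies with a polynomial power of the section function are ellipsoids

## Chords of a disc and chords of a quartic oval

Take the closed unit disc in the plane and cut it by the line at signed distance $t$ from the center. The chord has length $2\sqrt{1-t^2}$ for $|t|\le 1$, in every direction. This is not a polynomial in $t$, but its square $4(1-t^2)$ is. One dimension up, the section of the unit ball of $\mathbb R^3$ at height $t$ is a disc of area $\pi(1-t^2)$, a polynomial. In $\mathbb R^n$ the section at height $t$ is a ball of radius $\sqrt{1-t^2}$, so its volume is $\omega_{n-1}(1-t^2)^{(n-1)/2}$, where $\omega_{n-1}$ is the volume of the unit ball of $\mathbb R^{n-1}$. Its square is always a polynomial.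

Now take the oval
$$K_0=\{(x,y)\in\mathbb R^2:\ x^4+3x^2+4y^2\le 4\}.$$
Its boundary is smooth, since the gradient $(4x^3+6x,\,8y)$ vanishes only at the origin. The vertical line $x=t$ meets $K_0$ where $4y^2\le 4-3t^2-t^4=(1-t^2)(4+t^2)$, so the chord has length
$$\sqrt{(1-t^2)(4+t^2)},\qquad |t|\le1,$$
and its square is again a polynomial in $t$. In this direction $K_0$ behaves as well as a disc does. The horizontal line $y=t$ tells a different story. It meets $K_0$ where $x^2\le\frac12(s-3)$ with $s=\sqrt{25-16t^2}$, so the chord length $A$ satisfies $A^2=2(s-3)$ for $|t|<1$. Suppose $A^m=P$ were a polynomial on $(-1,1)$ for some $m\ge1$. Then $2^m(s-3)^m=P^2$. Continue both sides analytically along a loop that goes once around $t=5/4$ (and not around $-5/4$) and comes back to $(-1,1)$: $s$ turns into $-s$ and $P$ is unchanged, so $2^m(-s-3)^m=P^2$ too. Hence $\big((s-3)/(s+3)\big)^m=\pm1$ on $(-1,1)$. But at $t=0$ we have $s=5$ and $(s-3)/(s+3)=\frac14$. So no power of the horizontal chord length is a polynomial.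

It is natural to ask whether a body can pass this test in all directions at once without being an ellipsoid.

**Definition (body, section function).** A body $K\subset\mathbb R^n$, $n\ge2$, is the closure of a bounded domain. That $K$ has $C^r$ boundary means that its topological boundary $\partial K$ is an embedded $C^r$ hypersurface. For $\xi\in S^{n-1}$ and $t\in\mathbb R$,
$$A_K(\xi,t)=\operatorname{vol}_{n-1}\big(K\cap\{x:\langle x,\xi\rangle=t\}\big),$$
the Radon transform of the indicator function of $K$.

**Definition (polynomial power).** For a positive integer $m$, we say that $A_K^m(\xi,t)$ is a polynomial in $t$ if for every $\xi\in S^{n-1}$ there is a polynomial $P_\xi$ with $A_K^m(\xi,t)=P_\xi(t)$ for all $t$ with $A_K(\xi,t)\ne0$.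

Nothing is assumed about how $P_\xi$ or its degree depends on $\xi$. The disc has this property with $m=2$; the oval $K_0$ does not have it for any $m$.

A solid ellipsoid is a set $E=v+M^{1/2}\mathbb B^n$, with $M$ a positive definite symmetric matrix and $\mathbb B^n$ the closed unit ball; put $B(\xi)=\langle M\xi,\xi\rangle$. The substitution $x=v+M^{1/2}y$ gives $\langle x,\xi\rangle=\langle v,\xi\rangle+\langle y,M^{1/2}\xi\rangle$ with $|M^{1/2}\xi|=\sqrt{B(\xi)}$. So for continuous $\varphi$
$$\int_E\varphi(\langle x,\xi\rangle)\,dx=(\det M)^{1/2}\int_{-1}^1\varphi\big(\langle v,\xi\rangle+\sqrt{B(\xi)}\,s\big)\,\omega_{n-1}(1-s^2)^{(n-1)/2}ds ,$$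
and with $t=\langle v,\xi\rangle+\sqrt{B(\xi)}\,s$ we read off, on the support and for $|\xi|=1$,
$$A_E(\xi,t)=\omega_{n-1}(\det M)^{1/2}B(\xi)^{-n/2}\big(B(\xi)-(t-\langle v,\xi\rangle)^2\big)^{(n-1)/2}.\tag{1}$$
So $A_E^m$ is a polynomial in $t$ if $m(n-1)$ is even. If $k=m(n-1)$ is odd it is not: the square of $A_E^m$ is a constant times $(B-(t-\langle v,\xi\rangle)^2)^k$, which has roots of odd multiplicity, while the square of a polynomial has roots of even multiplicity.

The following was conjectured by Mark Agranovsky, Jan Boman, Alexander Koldobsky, Victor Vassiliev and Vladyslav Yaskin in "Algebraically integrable bodies and related properties of the Radon transform", arXiv:2212.07510 (2022). It is true.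

**Theorem A.** If $K$ has $C^\infty$ boundary and, for some $m\in\mathbb N=\{1,2,3,\dots\}$, $A_K^m(\xi,t)$ is a polynomial in $t$, then $\partial K$ is an ellipsoid (and one can take $m=1$ if $n$ is odd, $m=2$ if $n$ is even).

We shall prove a local statement that contains it. Write $[b(\xi),a(\xi)]$ for the range of $\langle x,\xi\rangle$ on $K$, from its minimum $b$ to its maximum $a$.

**Theorem B.** Let $K$ have $C^2$ boundary and let $\Xi\subset S^{n-1}$ be nonempty and open. Assume for every $\xi\in\Xi$:

* ($n$ odd) $A_K(\xi,\cdot)$ is differentiable on $(b(\xi),a(\xi))$, and $\partial_tA_K/A_K$ equals there a rational function of $t$ without poles in $(b(\xi),a(\xi))$;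
* ($n$ even) there are $m(\xi)\in\mathbb N$ and a rational function $F_\xi$ with $A_K(\xi,t)^{m(\xi)}=F_\xi(t)$ on $(b(\xi),a(\xi))$.

Then $K$ is a solid ellipsoid.

To deduce A from B we need that $A_K(\xi,\cdot)>0$ on $(b,a)$, which is checked in the next section. Given this, $A_K^m=P_\xi$ holds on $(b,a)$ with $P_\xi>0$ there, so $A_K=P_\xi^{1/m}$ is smooth on $(b,a)$ and $\partial_tA_K/A_K=P_\xi'/(mP_\xi)$. Theorem B applies with $\Xi=S^{n-1}$, and the statement on $m$ follows from (1). Together with the discussion of (1): for a body with $C^\infty$ boundary, $A_K^m$ is a polynomial in $t$ if and only if $\partial K$ is an ellipsoid and $m(n-1)$ is even. (If $\partial K$ is an ellipsoid, then $K$ is the solid one: $\operatorname{int}K$ is connected, as shown below, and it is open and closed in $\mathbb R^n\setminus\partial K$, so it is a component of $\mathbb R^n\setminus\partial K$, and the bounded one.)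

## Support functions and sections

From now on $K$ and $\Xi$ are as in Theorem B. For $\xi\in\mathbb R^n\setminus0$ put
$$h(\xi)=\max_{x\in K}\langle x,\xi\rangle,\qquad a(\xi)=h(\xi),\qquad b(\xi)=-h(-\xi),\qquad I(\xi)=[b(\xi),a(\xi)].$$
The support function $h$ is a maximum of linear functions, hence convex and continuous, and homogeneous of degree $1$. For the ellipsoid above, $h_E(\xi)=\langle v,\xi\rangle+\sqrt{B(\xi)}$. We have $b<a$ because $K$ has interior points. We extend the section function to all $\xi\ne0$ by $A(\xi,t)=|\xi|^{-1}A_K(\xi/|\xi|,t/|\xi|)$. Fubini's theorem and a change of variable give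
$$\int_K\varphi(\langle x,\xi\rangle)\,dx=\int\varphi(t)A(\xi,t)\,dt\qquad(\varphi\text{ continuous}).\tag{2}$$

**$K$ lies locally on one side of $\partial K$.** Near a point of $\partial K$ the hypersurface has two sides. Each is connected and misses $\partial K$, so it lies in $\operatorname{int}K$ or in the complement $K^c$. If both were in $\operatorname{int}K$, the point would be interior, because $K$ is closed. If both were in $K^c$, there would be no point of $\operatorname{int}K$ nearby, which contradicts $K=\overline{\operatorname{int}K}$. So there is a well-defined outward unit normal at each point, a $C^1$ map $\nu:\partial K\to S^{n-1}$, the Gauss map.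

**Positivity of sections.** If $K=\overline D$ with $D$ a domain, then $D\subset\operatorname{int}K\subset\overline D$, so $\operatorname{int}K$ is connected and dense in $K$. Its image under $x\mapsto\langle x,\xi\rangle$ is an open interval, dense in $I(\xi)$, hence equal to $(b,a)$. So for $t\in(b,a)$ the section contains a nonempty relatively open set, and $A(\xi,t)>0$. Clearly $A(\xi,t)=0$ for $t\notin I(\xi)$.

**The logarithmic derivative.** For all $\xi\ne0$ with $\xi/|\xi|\in\Xi$ we have
$$A_t=r_\xi A\quad\text{on }(b(\xi),a(\xi)),\tag{3}$$
with $r_\xi$ a real rational function without poles in $(b,a)$. For $n$ odd this is the hypothesis (rescaled). For $n$ even, $F_\xi=A^m$ is finite and positive on $(b,a)$, so $A=F_\xi^{1/m}$ and $r_\xi=F_\xi'/(mF_\xi)$. In both cases $A$ is real analytic on $(b,a)$, being the exponential of a primitive of $r_\xi$.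

## When the endpoints are the only singularities

Here is the computation one would like to do. Suppose that for $\xi$ in some open set the only singular points of $\log A$ were the two endpoints, with
$$A(\xi,t)=C(\xi)\big((a-t)(t-b)\big)^{(n-1)/2}.$$
Put $c=\frac12(a+b)$, $\rho=\frac12(a-b)$, $t=c+\rho s$, and use the moments
$$M_j(\xi)=\int_K\langle x,\xi\rangle^j\,dx=\int t^jA(\xi,t)\,dt .$$
Expanding $\langle x,\xi\rangle^j$ shows that $M_j$ is a homogeneous polynomial of degree $j$ in $\xi$. With $\kappa_j=\int_{-1}^1s^j(1-s^2)^{(n-1)/2}ds$ one has $\kappa_1=0$ and, by the Beta integral, $\kappa_2/\kappa_0=\frac1{n+2}$. So $M_1=cM_0$ and $M_2=\big(c^2+\frac{\rho^2}{n+2}\big)M_0$, that is,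
$$c=\frac{M_1}{M_0},\qquad \rho^2=(n+2)\Big(\frac{M_2}{M_0}-\frac{M_1^2}{M_0^2}\Big).$$
Since $M_0$ is a constant, $c$ is a linear form and $\rho^2$ a quadratic form in $\xi$, and $h=c+\rho$ is a linear form plus the square root of a quadratic form, which is what the support function of an ellipsoid looks like.

What stops this computation is that $r_\xi$ may have other poles. The oval $K_0$ shows this for a single direction: for $\xi=e_1$,
$$\frac{A_t}{A}=\frac{t}{t^2-1}+\frac{t}{t^2+4},$$
with extra poles at $\pm2i$. Call a pole of $r_\xi$ other than $a,b$ spurious. With spurious poles one can still use moments, but more of them. The outcome will be that $a(\xi)$ is a root of a polynomial $u(\xi,t)$ with coefficients polynomial in $\xi$, whose degree in $t$ we do not control. If $q$ is the irreducible factor of $u$ that has $a$ as a root, then to get $h=$ linear $+\sqrt{\text{quadratic}}$ we need $\deg_tq\le2$. Algebra alone does not give this: as $\xi$ moves around in $\mathbb C^n$, the root $a(\xi)$ might be carried to a spurious root.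

So we need a property of roots that is preserved when $\xi$ moves and that separates $a$ and $b$ from the spurious roots. The spurious poles come from the extension of $A(\xi,\cdot)$ off the segment $I(\xi)$, whereas the Cauchy transform
$$G(\xi,z)=\int_b^a\frac{A(\xi,t)}{z-t}\,dt$$
is holomorphic off $I(\xi)$ and takes no notice of them. It will satisfy a linear differential equation whose singular points are the zeros of $u(\xi,\cdot)$. A spurious root is then a singular point of the equation around which $G$ has no monodromy, at least along suitable loops, while around $a$ it does have monodromy. We shall set this up in three parts: the equation, the transport of monodromy as $\xi$ varies, and the claim that $a$ is always seen.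

## Behavior at the ends, and regular values of the Gauss map

The purpose of this section is to find the exact order of vanishing of $A(\xi,\cdot)$ at $a$ and $b$, for most $\xi$. Some directions must be excluded. For $\{x^4+y^4\le1\}$ and $\xi=e_1$ the chord is $2(1-t^4)^{1/4}$, and $r=-t^3/(1-t^4)$ has residue $\frac14$ at $t=1$ instead of the value $\frac12$ seen for the disc. The reason is that the boundary curve is flat at $(1,0)$: the Gauss map has a critical point there.

By Sard's theorem ($C^1$ maps between manifolds of equal dimension), the set $\Sigma\subset S^{n-1}$ of critical values of $\nu$ is null; it is compact, being the image of a closed subset of the compact set $\partial K$. Put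
$$\Omega_0=\{\xi\ne0:\ \xi/|\xi|\in\Xi\setminus(\Sigma\cup-\Sigma)\},$$
a nonempty open cone.

**Step 1: the contact points.** This step describes $K$ near the supporting hyperplane. Let $\xi\in\Omega_0$, $|\xi|=1$. A point $x_0\in K$ with $\langle x_0,\xi\rangle=h(\xi)$ lies on $\partial K$ and has outward normal $\xi$, so it is in $\nu^{-1}(\xi)$. This set is compact and, by the inverse function theorem at regular points, discrete; so it is finite. Near $x_0$, with $y\in\xi^\perp$ the projection of $x-x_0$, the body is $\{\langle x-x_0,\xi\rangle\le-f(y)\}$ with $f\in C^2$, $f(0)=0$, and $f\ge0$ by maximality. The outward normal is $(\nabla f,1)/\sqrt{1+|\nabla f|^2}$, so $d\nu$ at $x_0$ is $\operatorname{Hess}f(0)$. This is nonsingular because $\xi$ is a regular value, and $\ge0$ because $f\ge0$. So $Q=\frac12\operatorname{Hess}f(0)$ is positive definite.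

**Step 2: the asymptotics.** This step converts the contact geometry into the order of vanishing. Since $f(y)=Q(y)+o(|y|^2)$, for each $\varepsilon>0$ we have $(1-\varepsilon)Q\le f\le(1+\varepsilon)Q$ near $0$, so the part of $\{f\le\tau\}$ near $0$ has volume $\sim\tau^{(n-1)/2}\operatorname{vol}\{Q\le1\}$ as $\tau\downarrow0$. By compactness, $K\cap\{\langle x,\xi\rangle\ge h-\varepsilon\}$ lies in small neighborhoods of the finitely many contact points if $\varepsilon$ is small. Adding up, and arguing in the same way with $-\xi$ (which is also a regular value), we get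
$$A(\xi,t)\sim C(a-t)^{(n-1)/2}\ (t\uparrow a),\qquad A(\xi,t)\sim C'(t-b)^{(n-1)/2}\ (t\downarrow b),\qquad C,C'>0.\tag{4}$$
By scaling this holds for all $\xi\in\Omega_0$.

**Step 3: the poles of $r_\xi$ at the ends.** We show that for $\xi\in\Omega_0$ the function $r_\xi$ has a simple pole with residue $\frac{n-1}2$ at $a$, and the same at $b$. Let the principal part at $a$ be $\sum_{k\ge1}c_k(t-a)^{-k}$. Integrating $(\log A)'=r_\xi$,
$$\log A=-\sum_{k\ge2}\frac{c_k}{k-1}(t-a)^{-(k-1)}+c_1\log(a-t)+O(1)\qquad(t\uparrow a),$$
while (4) says $\log A=\frac{n-1}2\log(a-t)+O(1)$. So $c_k=0$ for $k\ge2$ and $c_1=\frac{n-1}2$. The argument at $b$ is the same.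

Consequently, near $a$, $A=(a-t)^{(n-1)/2}$ times a nonvanishing holomorphic function; $A_t=O((a-t)^{(n-3)/2})$ is integrable since $n\ge2$; similarly at $b$. So $A(\xi,\cdot)$, with value $0$ at the endpoints, is absolutely continuous on $I(\xi)$, and we may integrate by parts without boundary terms.

## An equation with coefficients polynomial in $\xi$

We know $A_t=r_\xi A$ separately for each $\xi\in\Omega_0$, with no control of the dependence on $\xi$. The purpose of this section is to write $r_\xi=v(\xi,t)/u(\xi,t)$ with $u,v$ homogeneous polynomials in $(\xi,t)$. The tool is that the moments are polynomials in $\xi$.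

**Step 1: linear equations for $u,v$.** We encode the relation $v=ur_\xi$ in moments. For $u=\sum_{i\le N}u_it^i$, $v=\sum_{i\le N}v_it^i$ and $\xi\in\Omega_0$, integration by parts gives, with $M_{-1}:=0$,
$$\int_b^a(uA_t-vA)t^j\,dt=-\sum_{i=0}^N\big[(i+j)M_{i+j-1}(\xi)\,u_i+M_{i+j}(\xi)\,v_i\big],\qquad j\ge0.\tag{5}$$
Let $\mathcal B_N(\xi)$ be the matrix with rows $j=0,1,2,\dots$ and $2N+2$ columns (one for each $u_i$ and each $v_i$) given by the bracket. For the unit ball, $r_\xi=-(n-1)t/(|\xi|^2-t^2)$, and $u=|\xi|^2-t^2$, $v=-(n-1)t$ should be in the kernel: row $j$ reads $j|\xi|^2M_{j-1}=(j+n+1)M_{j+1}$. For $j=1$ this is $M_2=|\xi|^2M_0/(n+2)$, in agreement with the value of $\kappa_2/\kappa_0$.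

**Step 2: the kernel for one $\xi$.** We compute $\ker\mathcal B_N(\xi)$. If $(u,v)$ is in it, all moments of the $L^1$ function $uA_t-vA=(ur_\xi-v)A$ on $I(\xi)$ vanish. By Weierstrass's theorem it integrates to zero against every continuous function, so it is $0$; as $A>0$ on $(b,a)$, $v=ur_\xi$. Conversely $v=ur_\xi$ makes (5) vanish. Write $r_\xi=v_\xi/u_\xi$ in lowest terms and $N_\xi=\max(\deg u_\xi,\deg v_\xi)$. Then $v=ur_\xi$ means $(u,v)=(wu_\xi,wv_\xi)$ with $w$ a polynomial, so
$$\ker\mathcal B_N(\xi)=\{(wu_\xi,wv_\xi):\ w\in\mathbb R[t],\ \deg w\le N-N_\xi\}\qquad(\xi\in\Omega_0),\tag{6}$$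
which is $0$ if $N<N_\xi$.

**Step 3: a uniform bound on the degree.** We show that $N_\xi$ is bounded on $\Omega_0$. Let $S_N=\{\xi\in\Omega_0:N_\xi\le N\}$. By (6) it is the set where $\mathcal B_N(\xi)$ has rank less than $2N+2$, i.e. the common zero set in $\Omega_0$ of the $(2N+2)$-minors of $\mathcal B_N$, which are polynomials in $\xi$. Either all these minors vanish identically, and $S_N=\Omega_0$; or $S_N$ is closed and nowhere dense in $\Omega_0$, since a nonzero polynomial does not vanish on an open set. As $\Omega_0=\bigcup_NS_N$, Baire's theorem yields an $N$ with $S_N=\Omega_0$. Take the least one; $N\ge1$ because $u_\xi(a)=0$. Then all $(2N+2)$-minors of $\mathcal B_N$ vanish on $\Omega_0$, hence identically, and on the open dense subset $\Omega_0\setminus S_{N-1}$ of $\Omega_0$ we have $N_\xi=N$, so the kernel is one-dimensional.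

**Step 4: a polynomial kernel vector.** We choose the kernel vector polynomially in $\xi$. By Step 3, $\mathcal B_N$ has rank $2N+1$ over the field $\mathbb R(\xi)$. Choose $2N+1$ rows of rank $2N+1$. Their signed maximal minors form a nonzero polynomial vector $(u_i(\xi),v_i(\xi))$, and
$$\mathcal B_N\,(u_i,v_i)^T=0\quad\text{identically in }\xi:\tag{7}$$
the $j$-th component is the expansion, along row $j$, of the determinant formed by the chosen rows and row $j$, which is a vanishing $(2N+2)$-minor (or has a repeated row).

**Step 5: homogeneity.** We check degrees. The entry of $\mathcal B_N$ in row $j$ is homogeneous of degree $j+(i-1)$ in column $u_i$ and $j+i$ in column $v_i$. So the minor that omits a column has degree (sum of the chosen $j$'s plus the weights of all columns) minus the weight of the omitted column, where $u_i$ has weight $i-1$ and $v_i$ weight $i$. Thus for some $D$ the $u_i$ are homogeneous of degree $D+1-i$ and the $v_i$ of degree $D-i$ (or zero), and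
$$u(\xi,t)=\sum_iu_i(\xi)t^i,\qquad v(\xi,t)=\sum_iv_i(\xi)t^i$$
are homogeneous polynomials in $(\xi,t)$.

Let $\Omega_1$ be the nonempty open set of $\xi\in\Omega_0\setminus S_{N-1}$ where $(u,v)(\xi,\cdot)\ne0$. There, by (7) and one-dimensionality of the kernel,
$$(u,v)(\xi,\cdot)=c(\xi)\,(u_\xi,v_\xi),\qquad c(\xi)\neq0.\tag{8}$$

**Step 6: the equation for the Cauchy transform.** This step transfers (7) to $G$, and to complex $\xi$. Let $\langle\cdot,\cdot\rangle$ also denote the bilinear pairing on $\mathbb C^n$, let $|\cdot|$ be the Hermitian norm and $R=\max_K|x|$. Put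
$$G(\xi,z)=\int_K\frac{dx}{z-\langle x,\xi\rangle}=\sum_{l\ge0}M_l(\xi)z^{-l-1},\qquad\xi\in\mathbb C^n,\ |z|>R|\xi|,\tag{9}$$
which is holomorphic there. Since $G_z=-\sum_l(l+1)M_lz^{-l-2}$, the coefficient of $z^{-j-1}$, $j\ge0$, in $uG_z-vG$ is $-\sum_i[(i+j)M_{i+j-1}u_i+M_{i+j}v_i]$, which is $0$ by (7). Only finitely many nonnegative powers of $z$ remain, with coefficients polynomial in $\xi$:
$$u\,G_z-v\,G=S(\xi,z),\qquad S\text{ a polynomial in }(\xi,z).\tag{10}$$
For real $\xi\ne0$, (2) gives $G(\xi,z)=\int_b^a\frac{A(\xi,t)}{z-t}\,dt$, which extends $G(\xi,\cdot)$ to a single-valued holomorphic function on $\mathbb C\setminus I(\xi)$.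

For the unit disc ($n=2$), $G(\xi,z)=2\pi|\xi|^{-2}\big(z-\sqrt{z^2-|\xi|^2}\big)$, and with $u=|\xi|^2-z^2$, $v=-z$ one computes $uG_z-vG=2\pi$.

## The zeros of $u$ as $\xi$ moves in $\mathbb C^n$

The purpose here is to organize the zeros of $u(\xi,\cdot)$ into connected families. Factor in $\mathbb C[\xi,t]$
$$u=u_*(\xi)\prod_\nu q_\nu(\xi,t)^{e_\nu},$$
with $q_\nu$ irreducible, pairwise non-proportional, and of positive degree in $t$ (here $\nu$ is just an index). Factors of a homogeneous polynomial are homogeneous, so the $q_\nu$ are. By Gauss's lemma they are irreducible and pairwise non-associated in $\mathbb C(\xi)[t]$, so $\prod_\nu q_\nu$ is squarefree there and its discriminant in $t$ is a nonzero polynomial in $\xi$. Let $\delta(\xi)\not\equiv0$ be the product of $u_*$, the leading $t$-coefficients of the $q_\nu$, and this discriminant. Put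
$$\Delta=\{\delta=0\}\subset\mathbb C^n,\qquad Y=\mathbb C^n\setminus\Delta .$$
$Y$ is open and dense. It is path connected, since the complex line through two points of $Y$ meets $\Delta$ in finitely many points. For $\xi\in Y$ let $Z(\xi)$ be the zero set of $u(\xi,\cdot)$. Its points are the roots of $\prod_\nu q_\nu(\xi,\cdot)$, which are simple and constant in number; by the implicit function theorem they are locally holomorphic in $\xi$, and each is a zero of exactly one $q_\nu$.

**Proposition 1.** For each $\nu$, $X_\nu=\{(\xi,\rho):\xi\in Y,\ q_\nu(\xi,\rho)=0\}$ is a connected covering of $Y$.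

*Proof.* Let $q_\nu=\sum_{i\le d}c_i(\xi)t^i$. It is a covering with $d$ sheets because $c_d\ne0$ on $Y$ and the roots are simple. Suppose a connected component $X'$ has $k<d$ sheets. For a root $\rho$, multiplying $q_\nu(\xi,\rho)=0$ by $c_d^{d-1}$ shows that $c_d\rho$ is a root of the monic polynomial $w^d+\sum_{i<d}c_ic_d^{\,d-1-i}w^i$, so it is bounded by a polynomial in $|\xi|$. Hence the elementary symmetric functions of the $k$ numbers $c_d\rho$ over $X'$ are holomorphic on $Y$ and of polynomial growth. They extend to $\mathbb C^n$ by Riemann's extension theorem and are polynomials by Liouville's theorem. The same holds for the remaining $d-k$ sheets. So the monic polynomial factors over $\mathbb C[\xi]$ with factors of degrees $k$ and $d-k$, and putting $w=c_dt$ we see that $q_\nu$ has a factor of degree $k$, $0<k<d$, in $\mathbb C(\xi)[t]$. This contradicts irreducibility. $\square$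

In the disc example $q=t^2-\xi_1^2-\xi_2^2$, and the two roots over $\xi=(1,0)$ can be joined as follows: follow $\xi=(e^{i\theta},0)$, $t=e^{i\theta}$ from $\theta=0$ to $\pi$, then rotate $\xi=(-1,0)$ through real unit vectors back to $(1,0)$ while $t=-1$ stays fixed. So $a$ and $b$ are exchanged.

Let $\Omega_2=\Omega_1\setminus\Delta$, nonempty and open in $\mathbb R^n$. For $\xi\in\Omega_2$, by (8), $u(\xi,\cdot)$ and $v(\xi,\cdot)$ are coprime with quotient $v/u=r_\xi$, so $Z(\xi)$ is the set of poles of $r_\xi$. Since $r_\xi$ has poles at $a,b$ and none in between,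
$$Z(\xi)\cap I(\xi)=\{a(\xi),b(\xi)\}\qquad(\xi\in\Omega_2).$$

## Continuation of the Cauchy transform along loops

For $\xi\in Y$ put $U_\xi=\mathbb C\setminus Z(\xi)$ and choose a real base point $T>\max(R|\xi|,\ |\rho|:\rho\in Z(\xi))$. By (10) the germ of $G(\xi,\cdot)$ at $T$ solves a linear equation with coefficients holomorphic in $U_\xi$, so it continues along every path in $U_\xi$.

**Definition (monodromy defect).** For a loop $g$ in $U_\xi$ based at $T$, let $G^g$ be the continuation of $G$ along $g$ and $E(\xi,g)=G^g-G$, a germ at $T$.

It depends only on the homotopy class of $g$ in $U_\xi$. It satisfies $uE_z=vE$, so it vanishes if and only if its value $E(\xi,g)(T)$ vanishes. Two facts about the variation of $\xi$ with $g$ fixed will be used. First, for $\xi'$ near $\xi$ the compact loop $g$ lies in $U_{\xi'}$, and $E(\xi',g)(T)$ is holomorphic in $\xi'$, by holomorphic dependence of solutions of linear differential equations on parameters and initial values. Second, if $g,g'$ are homotopic in $U_\xi$, the compact image of the homotopy avoids $Z(\xi')$ for $\xi'$ near $\xi$, so $E(\xi',g)=E(\xi',g')$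 for all such $\xi'$.

**Definition (simple loop).** A simple loop around $\rho\in Z(\xi)$ is a loop homotopic in $U_\xi$ to $\alpha\ell\alpha^{-1}$, with $\ell$ a small positive circle around $\rho$ and $\alpha$ a path in $U_\xi$ from $T$ to $\ell$. These loops form one conjugacy class in $\pi_1(U_\xi,T)$.

For the unit disc with $|\xi|=1$, $G=2\pi(z-\sqrt{z^2-1})$, and for every simple loop $g$ around $1$ we get $G^g=2\pi(z+\sqrt{z^2-1})$, so $E=4\pi\sqrt{z^2-1}\neq0$.

For the oval $K_0$ and $\xi=e_1$, the solutions of $\Phi'=r_\xi\Phi$ are multiples of $\sqrt{(1-z^2)(4+z^2)}$ and branch at $2i$, but $G$ itself is holomorphic near $2i$. If we go first around $1$, though, $G$ becomes $G+\lambda\Phi$ with $\lambda\ne0$ (computed in general below), and this branch is not single-valued around $2i$. So the monodromy of $G$ around a spurious root is trivial along some simple loops, not along all of them. This dictates the following definition.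

**Definition (property $\mathcal N$).** $\mathcal N(\xi,\rho)$, for $\xi\in Y$ and $\rho\in Z(\xi)$, means: there are a simple loop $g$ around $\rho$ and a neighborhood of $\xi$ in $\mathbb C^n$ on which $E(\cdot,g)\equiv0$.

It does not depend on $T$: passing from $T$ to another admissible $T'$ conjugates loops by the real segment between them, on which $G$ is holomorphic and which contains no zeros of $u$ (also for $\xi'$ near $\xi$), and $E$ is continued along this segment as a solution of $uE_z=vE$.

To separate $a$ from the spurious roots we now need that $\mathcal N(\xi,a)$ fails, and so that every simple loop around $a$ changes $G$. It is tempting to say that this is clear since $G$ has a jump across $I(\xi)$. The jump only shows that one simple loop changes $G$. Here is a function for which one simple loop around a point sees a change and a conjugate one does not. Let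
$$H(z)=\sqrt z\,(2\pi i-L),\qquad L=\log\frac{1+\sqrt z}{1-\sqrt z}=2\sqrt z\Big(1+\frac z3+\frac{z^2}5+\cdots\Big)\ \text{near }0 .$$
Since $L'=\frac1{\sqrt z(1-z)}$, it satisfies $2z(1-z)H'=(1-z)H-2z$, an equation of the type (10) with singular points $0$ and $1$. Near $0$, $\sqrt zL$ is single-valued, so a small circle $g$ around $0$ changes $H$ by $-4\pi i\sqrt z\ne0$. Now start near $z=\frac14$ and go first along a negative simple loop $w$ around $1$. Then $\log(1-\sqrt z)$ decreases by $2\pi i$, $L$ increases by $2\pi i$, and $H$ becomes $-\sqrt zL$, which is holomorphic at $0$. So $wgw^{-1}$, again a simple loop around $0$, does not change $H$. We must show that such a cancellation cannot occur for $G$ at $a$. For even $n$ this is where it matters that a power of $A$ is rational, and the reason is arithmetic.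

## Every simple loop around an endpoint changes $G$

**Lemma 2.** If $\xi_0\in\Omega_2$, then $E(\xi_0,g)\ne0$ for every simple loop $g$ around $a(\xi_0)$. In particular $\mathcal N(\xi_0,a(\xi_0))$ fails.

*Proof.* Fix $\xi_0$ and omit it from the notation.

**Step 1: two numbers attached to a loop.** This step turns the monodromy into algebra. Let $\Phi$ be a nonzero germ at $T$ with $u\Phi'=v\Phi$. The solutions of this equation form a line, so continuation along $g\in\pi_1(U,T)$ acts by $\Phi\mapsto\chi(g)\Phi$, with $\chi$ a homomorphism to $\mathbb C^*$. By (10), $E(g)$ is a solution too, so $G\mapsto G+\lambda(g)\Phi$ with $\lambda(g)\in\mathbb C$. Let $gh$ mean first $g$, then $h$. Continuing $G+\lambda(g)\Phi$ along $h$ gives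
$$\lambda(gh)=\lambda(h)+\chi(h)\lambda(g).\tag{11}$$
With $g=w$, $h=w^{-1}$ this gives $\lambda(w^{-1})=-\chi(w)^{-1}\lambda(w)$, and then
$$\lambda(wgw^{-1})=\lambda(w^{-1})+\chi(w)^{-1}\lambda(wg)=\chi(w)^{-1}\big[\lambda(g)+(\chi(g)-1)\lambda(w)\big].\tag{12}$$
We must show that (12) is nonzero for one simple loop $g$ around $a$ and all $w$.

**Step 2: generators of $\pi_1(U,T)$.** We choose loops on which $\lambda$ can be computed. Let $W$ be the $\varepsilon$-neighborhood of $I$ in $\mathbb C$, with $\varepsilon$ so small that $T\notin W$ and $W\cap Z=\{a,b\}$. Then $U=U_1\cup U_2$ with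
$$U_1=\mathbb C\setminus(I\cup Z),\qquad U_2=W\setminus\{a,b\},\qquad U_1\cap U_2=W\setminus I,$$
all three open and connected. Let $z_1\in W$ lie above the interior of $I$ and let $\alpha\subset U_1$ be a path from $T$ to $z_1$. Let $\ell_a$ (resp. $\ell_b$) start at $z_1$, cross $(b,a)$ once downward, and return to $z_1$ inside $W\setminus I$ around $a$ (resp. around $b$). These two loops generate $\pi_1(U_2,z_1)$, the fundamental group of a disc with two punctures. By van Kampen's theorem $\pi_1(U,T)$ is generated by the image of $\pi_1(U_1,T)$ and the loops $g_a=\alpha\ell_a\alpha^{-1}$, $g_b=\alpha\ell_b\alpha^{-1}$. The loop $g_a$ passes to the left of $a$ going down and to the right of $a$ going up, so it is a simple loop around $a$, positively oriented.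

**Step 3: the values of $\lambda$ on the generators.** On $\pi_1(U_1,T)$ we have $\lambda=0$, as $G$ is single-valued off $I$. Next we continue $G$ downward across $(b,a)$ at a point $t_0$. Let $\tilde A$ be the holomorphic extension of $A|_{(b,a)}$ to a neighborhood of $(b,a)$. In the integral defining $G$, replace a short interval around $t_0$ by the semicircle below it. For $z$ in the upper half of the small disc around $t_0$ this does not change the integral, by Cauchy's theorem, and the new integral is holomorphic in the whole open disc; so it is the continuation of $G$. For $z$ in the lower half, the new integral minus $G(z)$ is the integral along the positively oriented boundary of the lower half-disc,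
$$\oint\frac{\tilde A(t)}{z-t}\,dt=-2\pi i\,\tilde A(z).$$
So $G$ continues to $G-2\pi i\tilde A$. Along the rest of $g_a$, which stays in $U_1$, $G$ returns to itself. Meanwhile $\tilde A$, a nonzero solution of $u\tilde A'=v\tilde A$, continues to $\kappa_a\Phi$ with $\kappa_a\ne0$. The same holds for $g_b$ with some $\kappa_b\neq0$. Hence
$$\lambda(g_a)=-2\pi i\kappa_a=:\lambda_0\neq0,\qquad\lambda(g_b)=-2\pi i\kappa_b=\lambda_0\,\kappa_b/\kappa_a .$$

**Step 4: the value $\chi(g_a)$.** Since $v/u=r_\xi$ has a simple pole with residue $\frac{n-1}2$ at $a$, all solutions near $a$ are constants times $(a-t)^{(n-1)/2}$ times a nonvanishing holomorphic function. So $\chi(g_a)=e^{2\pi i(n-1)/2}=(-1)^{n-1}$.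

**Step 5: $n$ odd.** Then $\chi(g_a)=1$, the second term in (12) disappears, and $\lambda(wg_aw^{-1})=\chi(w)^{-1}\lambda_0\ne0$ for all $w$.

**Step 6: $n$ even.** Now $\chi(g_a)=-1$ and (12) reads $\lambda(wg_aw^{-1})=\chi(w)^{-1}[\lambda_0-2\lambda(w)]$; we must exclude $\lambda(w)=\frac12\lambda_0$. Let $m=m(\xi_0/|\xi_0|)$ and let $F$ be the rational function with $A(\xi_0,\cdot)^m=F$ on $(b,a)$. Every branch of the continuation of $A$ satisfies $(\text{branch})^m=F$, and $F$ is single-valued. So two branches at $T$ differ by a factor in the group $\mu_m$ of $m$-th roots of unity. Since $\Phi$ is a constant multiple of a branch, $\chi$ takes values in $\mu_m$. Since $\kappa_a\Phi$ and $\kappa_b\Phi$ are branches, $\kappa_b/\kappa_a\in\mu_m$.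

Let $\mathcal O=\mathbb Z[e^{2\pi i/m}]$. On the generators, $\lambda$ takes the values $0$, $\lambda_0$ and $\lambda_0\kappa_b/\kappa_a$, all in $\lambda_0\mathcal O$. By (11) and the formula for $\lambda(w^{-1})$, and since $\chi$ takes values in $\mu_m\subset\mathcal O$, it follows by induction on word length that $\lambda(w)\in\lambda_0\mathcal O$ for all $w$. So
$$\lambda(wg_aw^{-1})=\chi(w)^{-1}\lambda_0(1-2o),\qquad o\in\mathcal O.$$
The elements of $\mathcal O$ are algebraic integers, and $\frac12$ is not an algebraic integer, so $o\ne\frac12$ and the value is nonzero.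

As every simple loop around $a$ is conjugate to $g_a$, the lemma follows in both cases. $\square$

In the example with $H$ above, with $\Phi=\sqrt z$, the loop $g$ around $0$ has $\lambda(g)=-4\pi i$ and the loop $w$ around $1$ has $\lambda(w)=-2\pi i$, exactly half: the number $o=\frac12$ occurs.

## Spurious roots, and transport of property $\mathcal N$

The next lemma finds two situations in which $G$ has trivial monodromy along some simple loop.

**Lemma 3.** $\mathcal N(\xi,\rho)$ holds if

* (i) $\xi\in\Omega_2$ and $\rho\in Z(\xi)\setminus\{a(\xi),b(\xi)\}$; or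
* (ii) $\xi\in Y$, $\rho\in Z(\xi)$ and $|\rho|>R|\xi|$.

*Proof.* (i) Here $\rho\notin I(\xi)$, so there is a simple loop $g$ around $\rho$ in the connected set $\mathbb C\setminus(I(\xi)\cup Z(\xi))$, which contains $T$. For real $\xi'$ near $\xi$, $g$ avoids $I(\xi')$, because $h$ is continuous, and off $I(\xi')$ the function $G(\xi',\cdot)$ is single-valued. So $E(\xi',g)=0$ for real $\xi'$ near $\xi$. As $E(\cdot,g)(T)$ is holomorphic on a ball around $\xi$ in $\mathbb C^n$ and vanishes at its real points, it vanishes identically on the ball.

(ii) Take a simple loop $g$ around $\rho$ in the connected set $\{|z|>R|\xi|\}\setminus Z(\xi)$. For $\xi'$ near $\xi$ in $\mathbb C^n$, $g\subset\{|z|>R|\xi'|\}$, where $G(\xi',\cdot)$ is single-valued by (9). So $E(\xi',g)=0$. $\square$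

Finally, $\mathcal N$ is carried along when $\xi$ moves and a root moves with it.

**Lemma 4.** Let $\xi(s)$, $s\in[0,1]$, be a path in $Y$ and $\rho(s)\in Z(\xi(s))$ continuous. If $\mathcal N(\xi(0),\rho(0))$ holds, then $\mathcal N(\xi(1),\rho(1))$ holds.

*Proof.* **Step 1: reduction to a local claim.** Let $\xi_*\in Y$ and $Z(\xi_*)=\{\rho_1,\dots,\rho_k\}$. Choose disjoint closed discs $D_i$ centered at $\rho_i$ and a ball $\mathcal V\subset Y$ around $\xi_*$ such that for $\xi\in\mathcal V$ the set $Z(\xi)$ consists of exactly one point $\rho_i(\xi)$ in the interior of each $D_i$. We claim: if $\mathcal N(\xi,\rho_i(\xi))$ holds for one $\xi\in\mathcal V$, it holds for all. Given the claim, apply it with $\xi_*=\xi(s_0)$: for $s$ near $s_0$ the point $\rho(s)$ stays in the same disc, so $\mathcal N(\xi(s),\rho(s))$ holds either for all $s$ near $s_0$ or for none. The set of $s$ where it holds is thus open and closed in $[0,1]$. It contains $0$, so it contains $1$.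

**Step 2: loops that serve all $\xi\in\mathcal V$ at once.** After shrinking $\mathcal V$ if necessary so that it is bounded, take $T$ larger than $R|\xi|$ for all $\xi\in\mathcal V$ and than $|z|$ for all $z\in\bigcup D_i$; this is allowed since $\mathcal N$ does not depend on $T$. Let $X=\mathbb C\setminus\bigcup_i\operatorname{int}D_i$. For every $\xi\in\mathcal V$, $X$ is a deformation retract of $U_\xi$: in each $D_i$ project from $\rho_i(\xi)$ onto $\partial D_i$. So $\pi_1(X,T)\to\pi_1(U_\xi,T)$ is an isomorphism. Let $c_i=\partial D_i$, positively oriented, and let $\beta$ be a path in $X$ from $T$ to $c_i$. In the punctured disc $D_i\setminus\{\rho_i(\xi)\}$, $c_i$ is homotopic with fixed base point to $\gamma\ell\gamma^{-1}$ with $\ell$ a small positive circle around $\rho_i(\xi)$. So $\beta c_i\beta^{-1}$ is a simple loop around $\rho_i(\xi)$ for every $\xi\in\mathcal V$.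

**Step 3: proof of the claim.** Let $\mathcal N(\xi,\rho_i(\xi))$ hold with the loop $g$. Then $g$ is homotopic in $U_\xi$ to a loop $g'$ in $X$, and $E(\cdot,g')=E(\cdot,g)\equiv0$ near $\xi$. As $g$ is conjugate to $\beta c_i\beta^{-1}$ in $\pi_1(U_\xi,T)$, $g'$ is conjugate to it in $\pi_1(X,T)$, by the isomorphism. Hence $g'$ is a simple loop around $\rho_i(\xi'')$ for every $\xi''\in\mathcal V$. Since $g'\subset X\subset U_{\xi''}$ for all $\xi''\in\mathcal V$, $E(\cdot,g')(T)$ is holomorphic on the ball $\mathcal V$. It vanishes near $\xi$, hence on $\mathcal V$ by the identity theorem. So $\mathcal N(\xi'',\rho_i(\xi''))$ holds for all $\xi''\in\mathcal V$. $\square$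

## The endpoint satisfies a quadratic equation

Fix $\xi_0\in\Omega_2$, let $q$ be the factor $q_\nu$ with $q(\xi_0,a(\xi_0))=0$, and let $d=\deg_tq$.

**Step 1: bounds on the roots of $q$.** We combine the three lemmas. Let $\xi\in Y$, $q(\xi,\rho)=0$. By Proposition 1 there is a path in the covering defined by $q$ from $(\xi,\rho)$ to $(\xi_0,a(\xi_0))$. If $\mathcal N(\xi,\rho)$ held, then by Lemma 4 so would $\mathcal N(\xi_0,a(\xi_0))$, against Lemma 2. So $\mathcal N(\xi,\rho)$ fails, and Lemma 3 gives
$$|\rho|\le R|\xi|\quad\text{if }\xi\in Y,\ q(\xi,\rho)=0;\tag{13}$$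
$$\rho\in\{a(\xi),b(\xi)\}\quad\text{if }\xi\in\Omega_2,\ q(\xi,\rho)=0.\tag{14}$$
Since the $d$ roots are distinct for $\xi\in Y$, (14) gives $d\in\{1,2\}$.

**Step 2: $q$ is monic up to a constant.** We need the coefficients of $q$, divided by the leading one, to be polynomials. Write $q=\sum_{i\le d}c_i(\xi)t^i$. The quotients $c_i/c_d$ are, up to sign, elementary symmetric functions of the roots, so by (13) they are locally bounded on the dense set $Y$: near any point of $\mathbb C^n$ they are bounded on $Y$. Suppose $c_i/c_d=f_1/f_2$ in lowest terms with $f_2$ nonconstant. By the Nullstellensatz there is a point with $f_2=0\ne f_1$, since otherwise every irreducible factor of $f_2$ would divide $f_1$. Near this point $c_i/c_d$ is unbounded on $Y$, a contradiction. So $c_d\mid c_i$ for all $i$. As $q$ is irreducible of positive $t$-degree, $c_d$ is constant, and we may take $c_d=1$. By homogeneity $c_i$ is homogeneous of degree $d-i$.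

**Step 3: gradients of $h$.** We record what differentiability of $h$ says about $K$.

**Fact 5.** If $h$ is differentiable at $\xi\ne0$, then $K\cap\{\langle x,\xi\rangle=h(\xi)\}=\{\nabla h(\xi)\}$; this point lies on $\partial K$ and its outward normal there is $\xi/|\xi|$. Hence $\nabla h(\xi)\ne\nabla h(\xi')$ for non-parallel $\xi,\xi'$ at which $h$ is differentiable.

*Proof.* The intersection is nonempty. If $x$ is in it, then for each $\eta$ we have $h(\xi+s\eta)\ge\langle x,\xi+s\eta\rangle$ with equality at $s=0$. So the derivatives at $s=0$ agree, $\langle\nabla h(\xi),\eta\rangle=\langle x,\eta\rangle$, and $x=\nabla h(\xi)$. The function $\langle\cdot,\xi\rangle$ has a maximum over $K$ at $x$, so $x\in\partial K$ and $\xi$ is orthogonal to the tangent space of $\partial K$ at $x$. If $\nu$ is the outward normal, $x-s\nu\in K$ for small $s>0$, so $\langle-s\nu,\xi\rangle\le0$ and $\nu=\xi/|\xi|$. The last claim is the uniqueness of the outward normal at a point of $\partial K$. $\square$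

**Step 4: $d=1$ is impossible.** If $d=1$, then $q=t-\ell(\xi)$ with $\ell$ a linear form, $\ell(\xi_0)=a(\xi_0)$, and $\ell(\xi)\in\{a(\xi),b(\xi)\}$ on $\Omega_2$ by (14). As $a>b$ are continuous, $h=a=\ell$ near $\xi_0$. Then $\nabla h$ is constant on an open set, which contains non-parallel vectors because $n\ge2$. This contradicts Fact 5.

**Step 5: $d=2$ and the form of $h$.** For $\xi\in\Omega_2$ the two distinct roots are $a(\xi)$ and $b(\xi)$, so $a+b=-c_1$ and $ab=c_0$. Put $\ell=-\frac12c_1$, $\ell(\xi)=\langle p,\xi\rangle$, a linear form, and $B=\frac14c_1^2-c_0$, $B(\xi)=\langle M\xi,\xi\rangle$ with $M$ symmetric, a quadratic form. Then $a+b=2\ell$ and $\frac14(a-b)^2=B$. Both forms are real because they take real values on an open subset of $\mathbb R^n$. Thus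
$$h(\xi)=\ell(\xi)+\sqrt{B(\xi)},\qquad-h(-\xi)=\ell(\xi)-\sqrt{B(\xi)},\qquad B(\xi)>0\qquad(\xi\in\Omega_2).\tag{15}$$

**Step 6: $M$ is positive definite.** We only know $B>0$ on $\Omega_2$; convexity of $h$ gives the rest. If $\langle M\xi_0,\eta\rangle=0$, then for small $s$
$$h(\xi_0+s\eta)=\ell(\xi_0+s\eta)+\sqrt{B(\xi_0)+s^2\langle M\eta,\eta\rangle}$$
is convex in $s$, and its second derivative at $s=0$ is $\langle M\eta,\eta\rangle/\sqrt{B(\xi_0)}$. So $\langle M\eta,\eta\rangle\ge0$. Since $B(\xi_0)=\langle M\xi_0,\xi_0\rangle\ne0$, every vector is $\tau\xi_0+\eta$ with such an $\eta$, and $B(\tau\xi_0+\eta)=\tau^2B(\xi_0)+\langle M\eta,\eta\rangle\ge0$. So $M\ge0$. Suppose $M\eta=0$ with $\eta\ne0$. Then $\eta$ is not parallel to $\xi_0$, because $M\xi_0\neq0$. By (15), $\nabla h(\xi)=p+M\xi/\sqrt{B(\xi)}$ on $\Omega_2$, which has the same value at $\xi_0$ and at $\xi_0+s\eta$ for small $s\ne0$. These vectors are not parallel, contradicting Fact 5. So $M>0$.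

Let $E=p+M^{1/2}\mathbb B^n$, the solid ellipsoid with support function $h_E=\ell+\sqrt B$. By (15), $h=h_E$ on $\Omega_2$, and $(b(\xi),a(\xi))$ is the image of $\operatorname{int}E$ under $\langle\cdot,\xi\rangle$ for each $\xi\in\Omega_2$.

## From the support function on an open set to the whole body

We know $h=h_E$ on $\Omega_2$ only, and $K$ is not assumed convex. It remains to see that $K=E$.

**Step 1: $K$ and $E$ agree near a boundary point.** Let $\xi\in\Omega_2$ and $x(\xi)=\nabla h_E(\xi)$. For $\xi'$ near $\xi$, $\nabla h_E(\xi')=\nabla h(\xi')\in\partial K\cap\partial E$ by Fact 5. On the unit sphere $\nabla h_E$, which is homogeneous of degree $0$, is the inverse of the Gauss map of $\partial E$, a homeomorphism. So $\partial K$ contains a neighborhood of $x(\xi)$ in $\partial E$. Both $\partial K$ and $\partial E$ have outward normal $\xi/|\xi|$ at $x(\xi)$. So near $x(\xi)$ both are graphs over $\xi^\perp$; these graphs coincide near $x(\xi)$; and both $K$ and $E$ lie below them. Hence $K$ and $E$ coincide in a neighborhood of $x(\xi)$.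

**Step 2: the section functions agree for $\xi\in\Omega_2$.** By Fact 5, $x(\xi)$ is the only contact point of $K$, and of $E$, with the hyperplane $\langle x,\xi\rangle=h(\xi)$. By compactness, the parts of $K$ and of $E$ in $\{\langle x,\xi\rangle\ge h(\xi)-\varepsilon\}$ lie in the neighborhood of Step 1 if $\varepsilon$ is small. So $A(\xi,t)=A^E(\xi,t)$ for $t<h(\xi)$ close to $h(\xi)$, where $A^E$ is defined from $E$ as $A$ is from $K$. Both functions are real analytic on $(b(\xi),a(\xi))$: the first by (3), the second by (1). So they coincide there, and both vanish outside $I(\xi)$.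

**Step 3: the moments agree.** By Step 2 and (2), $\int_K\langle x,\xi\rangle^jdx=\int_E\langle x,\xi\rangle^jdx$ for all $j\ge0$ and all $\xi$ in the nonempty open set $\Omega_2$. Both sides are polynomials in $\xi$, so they agree for all $\xi\in\mathbb R^n$. Comparing coefficients in
$$\int_K\langle x,\xi\rangle^j\,dx=\sum_{|\alpha|=j}\frac{j!}{\alpha!}\,\xi^\alpha\int_Kx^\alpha\,dx$$
and in the same formula for $E$, we get $\int_Kx^\alpha dx=\int_Ex^\alpha dx$ for every multi-index $\alpha$, that is, $\int_Kf=\int_Ef$ for every polynomial $f$.

**Step 4: $K=E$.** By Weierstrass's theorem on the compact set $K\cup E$, the equality of Step 3 extends to continuous $f$, so $\chi_K=\chi_E$ almost everywhere. The open set $\operatorname{int}K\setminus E$ is null, hence empty, so $K=\overline{\operatorname{int}K}\subset E$. In the same way $\operatorname{int}E\setminus K$ is empty and $E\subset K$. So $K=E$ is a solid ellipsoid. This proves Theorem B, and with it Theorem A. $\blacksquare$
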